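# Hasse-regular flag strata: a counterexample for $\mathrm{GSp}_6$ and the proper split case

## 1. The guess that partial Hasse invariants give all weights, tested on a curve

On the special fiber of a Shimura variety one has many line bundles, indexed by characters $\lambda$ of a torus. One may ask for which $\lambda$ there is a nonzero section. The same question makes sense on the closure of each stratum of a suitable stratification. On a stratum closure some sections can be written down directly: those which vanish nowhere on the open stratum, the partial Hasse invariants. The first guess is that, up to replacing $\lambda$ by a positive multiple, nothing else happens: if some nonzero section of weight $\lambda$ exists on the closure, then some power of the weight is the weight of a partial Hasse invariant. Let us test this by hand.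

**Example (a curve with group $\mathrm{GL}_2$).** Let $k=\overline{\mathbb F}_p$. Let $E$ be the group of pairs $(x,y)$ with $x\in\mathrm{GL}_2$ lower triangular, $y$ upper triangular, and $y_{ii}=x_{ii}^p$. It acts on $\mathrm{GL}_2$ by $(x,y)\cdot g=xgy^{-1}$. A character $\lambda=(\lambda_1,\lambda_2)$ of the diagonal torus defines a line bundle $\mathcal V(\lambda)$ on $[E\backslash \mathrm{GL}_2]$, whose sections are the functions with $f(xgy^{-1})=x_{11}^{\lambda_1}x_{22}^{\lambda_2}f(g)$. Since $x$ is lower and $y$ upper triangular, $(xgy^{-1})_{11}=x_{11}g_{11}y_{11}^{-1}=x_{11}^{1-p}g_{11}$. So $g_{11}$ is a section of weight $(1-p)(1,0)$, and $\det g$ is a nowhere vanishing section of weight $(1-p)(1,1)$.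

Let $S$ be a smooth proper curve with a smooth morphism to $[E\backslash\mathrm{GL}_2]$ such that some $\mathcal V(\lambda)$ is ample on $S$. The stratum is the open set $g_{11}\neq0$; it is dense, because smooth morphisms are open. Let $Z$ be a component of $S$, and let $N\ge 0$ be the degree of the zero divisor of $g_{11}$ on $Z$. As
$$(p-1)(\lambda_1,\lambda_2)=(\lambda_2-\lambda_1)\cdot(1-p)(1,0)-\lambda_2\cdot(1-p)(1,1),$$
we get $(p-1)\deg\mathcal V(\lambda)|_Z=(\lambda_2-\lambda_1)N$. Some degree is positive, so $N>0$. Hence a nonzero section on $S$, being nonzero on some $Z$, forces $\lambda_2\ge\lambda_1$. Conversely, if $\lambda_2\ge\lambda_1$, then $g_{11}^{\lambda_2-\lambda_1}\det(g)^{-\lambda_2}$ is a section of weight $(p-1)\lambda$, nowhere zero on the stratum. The guess holds here: both sides give the half plane $\lambda_2\ge\lambda_1$.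

In general form the guess is a conjecture stated in Jean-Stefan Koskivirta, "A vanishing theorem for vector-valued Siegel automorphic forms in characteristic $p$", arXiv:2308.06870 (2023), for split groups and a certain set of strata. The cases quoted there as known are Hilbert–Blumenthal varieties at a split prime, $\mathrm{Sp}(4)$, $\mathrm{GL}_3$ in signature $(2,1)$, and $\mathrm{GL}_4$ with a parabolic of type $(3,1)$. We shall set it up, try to prove it by induction on strata, find the place where the induction stops, and show that the conjecture is false there. The notes then determine, for proper $S_K$, exactly when it holds.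

## 2. Zip data, flag strata, and the smooth map to the Bruhat stack

**The Shimura variety.** Let $(\mathbf G,\mathbf X)$ be a Shimura datum of Hodge type and $p$ a prime of good reduction: $\mathbf G_{\mathbb Q_p}$ is unramified and $K=K_pK^p$, with $K_p=\mathbf G_{\mathbb Z_p}(\mathbb Z_p)$ hyperspecial for a connected reductive $\mathbb Z_p$-model $\mathbf G_{\mathbb Z_p}$, and $K^p\subset\mathbf G(\mathbb A_f^p)$ open compact, always sufficiently small (neat). Let $S_K$ be the special fiber over $k$ of the smooth canonical model (Kisin, Vasiu), and $G$ the special fiber of $\mathbf G_{\mathbb Z_p}$, a connected reductive $\mathbb F_p$-group with Frobenius $\varphi$. Throughout we assume that $G$ is $\mathbb F_p$-split. The general setting allows a nontrivial Frobenius action $\sigma$ on $W$; here $\sigma=1$.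

**The zip datum.** The datum gives a cocharacter $\mu$ of $G_k$ up to conjugation. Fix a Borel pair $(B,T)$ over $\mathbb F_p$ such that $\mu$ factors through $T$. As $T$ is split, $\mu$ is defined over $\mathbb F_p$ and $\varphi(t)=t^p$ on $T$. Let $P=P_-$ and $P_+$ be the parabolics whose Lie algebras are the sums of the non-positive, respectively non-negative, weight spaces of $\mathrm{Ad}\circ\mu$, arranged so that $B\subset P$. Put $L=\mathrm{Cent}(\mu)$ and $Q=\varphi(P_+)=P_+$; the Levi subgroup $\varphi(L)$ of $Q$ is $L$ again. Let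
$$E=\{(x,y)\in P\times Q:\ \varphi(\bar x)=\bar y\},\qquad (x,y)\cdot g=xgy^{-1},\qquad G\text{-Zip}^\mu=[E\backslash G_k],$$
where bars denote Levi components. There is a smooth morphism $\zeta:S_K\to G\text{-Zip}^\mu$, and $\dim S_K=\dim G/P$. For $G=\mathrm{GL}_2$ and $\mu(t)=\mathrm{diag}(t,1)$ this is the group $E$ of Section 1, with $P=B$ lower triangular and $L=T$.

**Roots and Weyl group.** Let $\Phi^+$ be the set of roots $\alpha$ with $U_\alpha\not\subset B$; so $B$ is the negative Borel. Let $\Delta$ be the simple roots, $W=W(G,T)$ with Bruhat order $\le$, length $\ell$ and longest element $w_0$; let $I\subset\Delta$ be the simple roots of $L$, $\Phi_L^+=\Phi_L\cap\Phi^+$, $w_{0,I}$ the longest element of $W_I$, and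
$$z=w_{0,I}w_0 .$$
Elements of $W$ act on characters by $(w\chi)(t)=\chi(\dot w^{-1}t\dot w)$ with $\dot w$ a representative; we often write $w$ for $\dot w$. Since $w_{0,I}z=w_0$ and $\ell(w_{0,I})+\ell(z)=\ell(w_0)$, we have $\ell(z)=\dim G/P$. A weight $\lambda$ is called $I$-dominant, $\lambda\in X^*_{+,I}$, if $\langle\lambda,\alpha^\vee\rangle\ge0$ for all $\alpha\in I$.

**Flag strata.** Let $E'=E\cap(B\times G)$ and $G\text{-ZipFlag}^\mu=[E'\backslash G_k]$. If $(x,y)\in E'$, then $y\in B_L\,R_uP_+$ with $B_L=B\cap L$. The roots of $zBz^{-1}$ are $z(-\Phi^+)=w_{0,I}\Phi^+=(\Phi^+\smallsetminus\Phi_L)\cup(-\Phi_L^+)$, so $zBz^{-1}=B_LR_uP_+$ and $E'\subset B\times zBz^{-1}$. Since $xgy^{-1}z=x(gz)(z^{-1}yz)^{-1}$, the map $g\mapsto gz$ induces a morphism $G\text{-ZipFlag}^\mu\to[B\backslash G_k/B]$. For $w\in W$ let $\mathcal F_w$ be the preimage of $[B\backslash BwB/B]$, so that $\mathcal F_w=[E'\backslash BwBz^{-1}]$, and let $\overline{\mathcal F}_w=[E'\backslash\overline{BwB}z^{-1}]$ be its reduced closure. For $\mathrm{GL}_2$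 with $z=\begin{pmatrix}0&1\\-1&0\end{pmatrix}$ one has $(gz)_{12}=g_{11}$, so $\mathcal F_1$ is the locus $g_{11}=0$ and $\mathcal F_{z}$ the locus $g_{11}\ne0$.

For $X\to G\text{-Zip}^\mu$ let $\mathrm{Flag}(X)=X\times_{G\text{-Zip}^\mu}G\text{-ZipFlag}^\mu$, a $P/B$-bundle over $X$. Write $\pi:\mathrm{Flag}(S_K)\to S_K$, and let $Y_w\subset\mathrm{Flag}(S_K)$ be the preimage of $\mathcal F_w$. For $\mathrm{GL}_2$, $P=B$ and $\mathrm{Flag}(S_K)=S_K$. For $\mathrm{GSp}_6$ with the Siegel parabolic, $L/B_L$ is the variety of full flags in a $3$-dimensional space, and $\mathrm{Flag}(S_K)$ has dimension $6+3=9$.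

Fix a smooth projective toroidal compactification $S_K^\Sigma$ to which $\zeta$ extends, and let $\overline Y_w$ be the Zariski closure of $Y_w$ in $\mathrm{Flag}(S_K^\Sigma)$, reduced.

**The smooth map $\psi$.** Let $\psi:\mathrm{Flag}(S_K)\to G\text{-ZipFlag}^\mu\to[B\backslash G/B]$. The first map is a base change of $\zeta$. The second is $[E'\backslash G]\to[(B\times zBz^{-1})\backslash G]$, whose fibers are the smooth homogeneous space $(B\times zBz^{-1})/E'$ (the group $E'$ is smooth: as a variety it is $B\times R_uQ$). So $\psi$ is smooth. Since $\dim\mathrm{Flag}(S_K)=\dim G/P+\dim P/B=\ell(w_0)$, the stratum $Y_w$ is smooth of pure dimension $\ell(w)$ if non-empty; in particular $Y_1$ is finite. As $\psi$ is open, the formation of closures commutes with $\psi^{-1}$, so inside $\mathrm{Flag}(S_K)$ the closure of $Y_w$ is $\psi^{-1}([B\backslash\overline{BwB}/B])$.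

**Line bundles and cones.** For $\lambda\in X^*(T)$ let $\mathcal V_{\mathsf{flag}}(\lambda)$ be the line bundle on $G\text{-ZipFlag}^\mu$ attached to $E'\to B\to T\xrightarrow{\lambda}\mathbb G_{\mathrm m}$: its sections over $[E'\backslash X]$ are the functions with $f(\varepsilon\cdot g)=\lambda(\varepsilon)f(g)$. The pushforward to $G\text{-Zip}^\mu$ is modelled on $\mathrm{Ind}_B^P\lambda=\{f:P\to\mathbb A^1:\ f(xb)=\lambda(b)^{-1}f(x)\}$. (The opposite sign convention replaces $\lambda$ by $-\lambda$ in all cones at once.) We use the same notation for pullbacks. For $C\subset X^*(T)$ put $\langle C\rangle=\{\lambda:\ r\lambda\in C\text{ for some integer }r\ge1\}$. Let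

- $C_{Y_w}=\{\lambda: H^0(\overline Y_w,\mathcal V_{\mathsf{flag}}(\lambda))\ne0\}$;
- $C_{\mathrm{Hasse},w}$ be the set of $\lambda$ such that some section of $\mathcal V_{\mathsf{flag}}(\lambda)$ over $\overline{\mathcal F}_w$ vanishes nowhere on $\mathcal F_w$. Such a section is a partial Hasse invariant.

**Definition.** $Y_w$ is Hasse-regular if $\langle C_{Y_w}\rangle=\langle C_{\mathrm{Hasse},w}\rangle$.

In the $\mathrm{GL}_2$ example with $w=z$, the units on $g_{11}\ne0$ which are semi-invariant are the multiples of $g_{11}^a\det^b$. They are regular everywhere iff $a\ge0$, so $C_{\mathrm{Hasse},z}=\{(1-p)(a+b,b):a\ge0\}$ and $\langle C_{\mathrm{Hasse},z}\rangle=\{\lambda_2\ge\lambda_1\}$. Section 1 shows Hasse-regularity.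

**Conjecture.** Assume that $G$ is $\mathbb F_p$-split. For any $w\in W$ with $w\le z$, the flag stratum $Y_w$ is Hasse-regular (for every sufficiently small $K^p$ and every such $S_K^\Sigma$).

## 3. The Hasse cone read off from $\mathrm{SL}_2$

The Hasse cone can be computed completely. For $w\in W$ put
$$h_w(\chi)=p\,z\chi-w\chi,\qquad \chi\in X^*(T)_{\mathbb Q}.\tag{1}$$
Since $h_w=z(p-z^{-1}w)$ and $z^{-1}w$ has finite order, $p$ is not an eigenvalue of $z^{-1}w$ and $h_w$ is bijective on $X^*(T)_{\mathbb Q}$. Let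
$$E_w=\{\alpha\in\Phi^+:\ ws_\alpha<w,\ \ell(ws_\alpha)=\ell(w)-1\}$$
be the set of roots that lead to the lower neighbors of $w$. Recall that $ws_\alpha<w$ iff $w\alpha<0$.

**Lemma 1.** (a) If $\lambda\in\langle C_{\mathrm{Hasse},w}\rangle$ and $\chi=h_w^{-1}(\lambda)$, then $\langle\chi,\alpha^\vee\rangle\ge0$ for all $\alpha\in\Phi^+$ with $w\alpha<0$.

(b) For $\chi\in X^*(T)$ there is a nowhere vanishing section $f_{w,\chi}$ of $\mathcal V_{\mathsf{flag}}(h_w(\chi))$ on $\mathcal F_w$. As a rational section on $\overline{\mathcal F}_w$ it has divisor $\sum_{\alpha\in E_w}e_{w,\alpha}^{-1}\langle\chi,\alpha^\vee\rangle[\overline{\mathcal F}_{ws_\alpha}]$, with integers $e_{w,\alpha}\ge1$ independent of $\chi$. Hence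
$$\langle C_{\mathrm{Hasse},w}\rangle=\{\lambda\in X^*(T):\ \langle h_w^{-1}(\lambda),\alpha^\vee\rangle\ge0\ \text{ for all }\alpha\in E_w\}.\tag{2}$$

**Step 1: units on $BwB$ and their weights.** The aim is to list all sections which are nowhere zero on $\mathcal F_w$. A section over $\overline{\mathcal F}_w$ is a function $f$ on $\overline{BwB}z^{-1}$; put $f'(g)=f(gz^{-1})$ on $\overline{BwB}$. As a variety $BwB\cong T\times\mathbb A^N$, so a unit on $BwB$ is a constant times a character of $T$. Every character of $T$ can be written $(w\chi)^{-1}$, so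
$$f'(b_1\dot wb_2)=c\,(w\chi)(b_1)^{-1}\chi(b_2)^{-1}$$
for some $\chi\in X^*(T)$, where characters of $T$ are extended to $B$: move the torus part of $b_2$ to the left of $\dot w$, and note $(w\chi)(\dot wt\dot w^{-1})=\chi(t)$; the unipotent parts do not matter because they only change the $\mathbb A^N$-coordinate. Conversely this formula is well defined on $BwB$ for every $\chi$, again since $(w\chi)(\dot wt\dot w^{-1})=\chi(t)$. For $(x,y)\in E'$,
$$f(xgy^{-1})=f'\bigl(x\,(gz)\,(z^{-1}yz)^{-1}\bigr)=(w\chi)(x)^{-1}\,\chi(z^{-1}yz)\,f(g).$$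
The factor is a character of $E'$, and $E'$ is the semidirect product of $\{(t,\varphi(t)):t\in T\}$ with a unipotent group, so it is determined at $x=t$, $y=t^p$: it is $-w\chi+p\,z\chi=h_w(\chi)$. So the nowhere vanishing sections on $\mathcal F_w$ are exactly the multiples of functions $f_{w,\chi}$, with weight $h_w(\chi)$.

**Step 2: restriction to $\mathrm{SL}_2$.** The aim is to see poles of $f'$ on curves transverse to lower strata. Let $\alpha\in\Phi^+$ with $w\alpha<0$ and $v=ws_\alpha$, so $v\alpha=-w\alpha>0$. Let $\phi_\alpha:\mathrm{SL}_2\to G$ be the root homomorphism, with lower unipotents going to $U_{-\alpha}\subset B$ and $\mathrm{diag}(t,t^{-1})$ to $\alpha^\vee(t)$. For $g=\begin{pmatrix}a&b\\c&d\end{pmatrix}$ with $b\neq0$ a direct multiplication shows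
$$g=\begin{pmatrix}1&0\\ d/b&1\end{pmatrix}\begin{pmatrix}0&1\\-1&0\end{pmatrix}\begin{pmatrix}b^{-1}&0\\0&b\end{pmatrix}\begin{pmatrix}1&0\\ a/b&1\end{pmatrix}.$$
Since $\dot vU_{-\alpha}\dot v^{-1}=U_{-v\alpha}\subset B$, and $\dot v$ times the image of the second matrix represents $vs_\alpha=w$, we get $\dot v\phi_\alpha(g)\in BwB$ and
$$f'(\dot v\phi_\alpha(g))=c'\,\chi(\alpha^\vee(b^{-1}))^{-1}=c'\,b^{\langle\chi,\alpha^\vee\rangle},\qquad c'\ne0 .$$
The locus $b\ne0$ is dense in $\mathrm{SL}_2$, so $\dot v\phi_\alpha(\mathrm{SL}_2)\subset\overline{BwB}$. If $f'$ is regular on $\overline{BwB}$, then $b^{\langle\chi,\alpha^\vee\rangle}$ is regular on $\mathrm{SL}_2$, hence $\langle\chi,\alpha^\vee\rangle\ge0$. If $r\lambda\in C_{\mathrm{Hasse},w}$, Step 1 gives $r\lambda=h_w(\chi')$ with $\chi'$ integral, and $h_w^{-1}(\lambda)=\chi'/r$. This proves (a).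

**Step 3: the divisor.** We now turn the inequality into an exact order of vanishing. The variety $\overline{BwB}$ is normal (normality of Schubert varieties: Andersen, Ramanan–Ramanathan, Seshadri). The components of $\overline{BwB}\smallsetminus BwB$ are the closures of $Bws_\alpha B$ with $\alpha\in E_w$. Fix $\alpha\in E_w$ and $v=ws_\alpha$. The singular locus of $\overline{BwB}$ is closed, $B\times B$-stable and of codimension at least $2$, so it misses the orbit $BvB$ of codimension $1$. Let $t$ be a local equation of $BvB$ at $\dot v$. No other boundary component passes through $\dot v$, so $f'=\text{unit}\cdot t^m$ near $\dot v$. Pull $t$ back along $g\mapsto\dot v\phi_\alpha(g)$ near $g=1$: where $b\ne0$ the image lies in $BwB$, and where $b=0$ it lies in $\dot vB\subset BvB$. So the pullback vanishes exactly on $b=0$, hence is $\text{unit}\cdot b^{e}$ with $e\ge1$, and $e$ does not depend on $\chi$. By Step 2, $\langle\chi,\alpha^\vee\rangle=em$. This is the divisor formula. By normality $f'$ is regular on $\overline{BwB}$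 iff all $m\ge0$. So $C_{\mathrm{Hasse},w}=\{h_w(\chi):\chi\in X^*(T),\ \langle\chi,\alpha^\vee\rangle\ge0\ \forall\alpha\in E_w\}$. If $\lambda\in X^*(T)$ and $\chi=h_w^{-1}(\lambda)$ is rational and satisfies the inequalities, then for $r\chi$ integral $r\lambda=h_w(r\chi)\in C_{\mathrm{Hasse},w}$. This gives (2). $\square$

For $\mathrm{GL}_2$ and $w=z$: $h_z(\chi)=(p-1)(x_2,x_1)$ and $x_1-x_2=(\lambda_2-\lambda_1)/(p-1)$. So (2) reads $\lambda_2\ge\lambda_1$, as in Section 1.

## 4. Points and curves on proper Shimura varieties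

In this section and the next, $S_K$ is proper. Then $S_K$ is dense and closed in $S_K^\Sigma$, so $S_K^\Sigma=S_K$, and by Section 2
$$\overline Y_w=\psi^{-1}\bigl([B\backslash\overline{BwB}/B]\bigr)=\bigsqcup_{v\le w}Y_v .\tag{3}$$
This is smooth over a normal stack, hence normal, so its irreducible components are its connected components; they are open and closed in $\overline Y_w$.

**An ample weight.** Some $\mathcal V_{\mathsf{flag}}(\lambda)$ is ample on $\mathrm{Flag}(S_K)$. Indeed, the Hodge line bundle on $S_K$ is attached to a character of $L$. It is ample on the Siegel moduli space (Moret-Bailly, Faltings–Chai), and $S_K$ is finite over the latter by Kisin's construction, so it is ample on $S_K$. If $\langle\lambda_0,\alpha^\vee\rangle>0$ for all $\alpha\in I$, then $\mathcal V_{\mathsf{flag}}(\lambda_0)$ is ample on the fibers $P/B=L/B_L$ of $\pi$, hence $\pi$-ample. Adding to $\lambda_0$ a large multiple of the Hodge weight gives an ample line bundle. In particular $\mathrm{Flag}(S_K)$ is projective.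

**Lemma 2.** Let $S_K$ be proper. Every irreducible component $Z$ of $\overline Y_w$ meets $Y_v$ for every $v\le w$. All $Y_w$ are non-empty.

*Proof.* Let $v$ have minimal length with $Z\cap Y_v\ne\emptyset$; by (3), $v\le w$. Also by (3), $Z\cap\overline Y_v=Z\cap Y_v$, since shorter strata do not meet $Z$. So $Z\cap Y_v$ is closed in $Z$, hence proper. On $Y_v$ each $\mathcal V_{\mathsf{flag}}(h_v(\chi))$, $\chi\in X^*(T)$, is trivial by Lemma 1(b), and $h_v(X^*(T))$ has finite index in $X^*(T)$; so every $\mathcal V_{\mathsf{flag}}(\lambda)|_{Y_v}$ is torsion. A proper scheme with a torsion ample line bundle has dimension $0$. But $Z$ is open and closed in $\overline Y_w\supset Y_v$, so $Z\cap Y_v$ is open and closed in $Y_v$ and has pure dimension $\ell(v)$. Hence $v=1$. Now take $y\in Z\cap Y_1$ and any $v\le w$. By (3), $y$ is in the closure of $Y_v$, and $Z$ is a neighborhood of $y$ in $\overline Y_w$; so $Z\cap Y_v\neq\emptyset$. For the last claim apply this to a component of $\overline Y_{w_0}=\mathrm{Flag}(S_K)\ne\emptyset$.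 $\square$

It is useful to ask for slightly more than Hasse-regularity.

**Definition.** Let $S_K$ be proper. We call $w$ strongly regular if for every component $Z$ of $\overline Y_w$, $H^0(Z,\mathcal V_{\mathsf{flag}}(\lambda))\neq0$ implies $\lambda\in\langle C_{\mathrm{Hasse},w}\rangle$.

If $w$ is strongly regular, then $Y_w$ is Hasse-regular: a nonzero section on $\overline Y_w$ is nonzero on some $Z$, so $C_{Y_w}\subset\langle C_{\mathrm{Hasse},w}\rangle$; conversely $C_{\mathrm{Hasse},w}\subset C_{Y_w}$, because a partial Hasse invariant pulls back to a section that vanishes nowhere on $Y_w\neq\emptyset$. In the example of Section 1 we proved strong regularity of $z$ for $\mathrm{GL}_2$.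

**Test: $\ell(w)\le1$.** For $w=1$ we have $E_1=\emptyset$ and $\langle C_{\mathrm{Hasse},1}\rangle=X^*(T)$, so $1$ is strongly regular. Let $w=s_\gamma$ with $\gamma\in\Delta$. Here $E_{s_\gamma}=\{\gamma\}$ and $\overline{Bs_\gamma B}$ is a minimal parabolic, so a component $C$ of $\overline Y_{s_\gamma}$ is a smooth projective curve. Lemma 1(b) gives, first for $\lambda=h_{s_\gamma}(\chi)$ with $\chi$ integral, then for all $\lambda$ by taking multiples,
$$\deg\mathcal V_{\mathsf{flag}}(\lambda)|_C=e_{s_\gamma,\gamma}^{-1}\,\langle h_{s_\gamma}^{-1}(\lambda),\gamma^\vee\rangle\cdot\#(C\cap Y_1),\qquad \#(C\cap Y_1)>0,\tag{4}$$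
the positivity by Lemma 2. A nonzero section forces the degree to be $\ge0$, so $\lambda\in\langle C_{\mathrm{Hasse},s_\gamma}\rangle$ by (2). The guess passes for all points and curves.

## 5. Dividing by partial Hasse invariants, and type $C_2$

The natural way to continue is induction on $\ell(w)$. Given a section on $\overline Y_w$, divide by partial Hasse invariants until it no longer vanishes on the boundary strata; restrict it to those strata; apply induction there.

**Proposition 1.** Let $S_K$ be proper. (a) $w$ is strongly regular if $\ell(w)\le1$. (b) Let $\ell(w)\ge2$. Suppose that the coroots $\alpha^\vee$ ($\alpha\in E_w$) are linearly independent, that all $ws_\alpha$ ($\alpha\in E_w$) are strongly regular, and that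
$$\bigcap_{\alpha\in E_w}\langle C_{\mathrm{Hasse},ws_\alpha}\rangle\subset\langle C_{\mathrm{Hasse},w}\rangle .\tag{5}$$
Then $w$ is strongly regular.

*Proof.* Part (a) is the test in Section 4. For (b), linear independence lets us choose $\chi_\alpha\in X^*(T)$ for $\alpha\in E_w$ with $\langle\chi_\alpha,\alpha^\vee\rangle>0$ and $\langle\chi_\alpha,\beta^\vee\rangle=0$ for $\beta\in E_w\smallsetminus\{\alpha\}$. Let $Z$ be a component of $\overline Y_w$. Since $Z\to\overline{\mathcal F}_w$ is smooth, $f_\alpha=f_{w,\chi_\alpha}|_Z$ has divisor $n_\alpha D_\alpha$ with an integer $n_\alpha\ge1$ and $D_\alpha=\overline Y_{ws_\alpha}\cap Z$, which is reduced, and non-empty by Lemma 2. Let $0\ne s\in H^0(Z,\mathcal V_{\mathsf{flag}}(\lambda))$, let $c_\alpha\ge0$ be the minimum of $\mathrm{ord}_C(s)$ over the components $C$ of $D_\alpha$, and let $n=\prod_\alpha n_\alpha$. Put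
$$s'=s^n\prod_\alpha f_\alpha^{-nc_\alpha/n_\alpha},\qquad \lambda'=n\lambda-\sum_\alpha\frac{nc_\alpha}{n_\alpha}h_w(\chi_\alpha).$$
Different $D_\alpha$ have no common component. Along a component $C$ of $D_\alpha$ the order of $s'$ is $n(\mathrm{ord}_C(s)-c_\alpha)\ge0$; along all other prime divisors it is $n$ times that of $s$. As $Z$ is normal, $s'$ is a regular section of weight $\lambda'$. For each $\alpha$ it is nonzero at the generic point of some component $C_\alpha$ of $D_\alpha$. As $Z$ is open and closed in $\overline Y_w$, $C_\alpha$ is a component of $\overline Y_{ws_\alpha}$, and strong regularity of $ws_\alpha$ gives $\lambda'\in\langle C_{\mathrm{Hasse},ws_\alpha}\rangle$. This holds for all $\alpha\in E_w$, so $\lambda'\in\langle C_{\mathrm{Hasse},w}\rangle$ by (5). By (2) this cone is closed under addition and contains the $h_w(\chi_\alpha)$, so it contains $n\lambda$, hence $\lambda$. $\square$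

Everything is now reduced to the inclusion (5) between explicit polyhedral cones.

**Test: type $C_2$.** Let the root system of $G$ be $C_2$, with $\alpha_1=e_1-e_2$, $\alpha_2=2e_2$, $I=\{\alpha_1\}$. All pairings with coroots see only the image of a weight in $\mathbb Q\Delta=\mathbb Q^2$, so write $\lambda=(\lambda_1,\lambda_2)$, $\chi=(x_1,x_2)$ for these images. Here $w_0=-1$, $z\chi=(-x_2,-x_1)$ and $z=s_2s_1s_2$. The elements $w\ne1$ with $w\le z$ are $s_1,s_2,s_1s_2,s_2s_1,z$, acting by
$$s_1\chi=(x_2,x_1),\quad s_2\chi=(x_1,-x_2),\quad s_1s_2\chi=(-x_2,x_1),\quad s_2s_1\chi=(x_2,-x_1).$$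
Solving $\lambda=h_w(\chi)=(-px_2,-px_1)-w\chi$ and using (2) gives:

| $w$ | $\chi$ in terms of $\lambda$ | $E_w$ | conditions |
|---|---|---|---|
| $s_1$ | $x_1=\frac{-\lambda_2}{p+1},\ x_2=\frac{-\lambda_1}{p+1}$ | $\alpha_1$ | $\lambda_1\ge\lambda_2$ |
| $s_2$ | $x_2=\frac{\lambda_2-p\lambda_1}{p^2+1}$ | $2e_2$ | $\lambda_2\ge p\lambda_1$ |
| $s_1s_2$ | $x_1=\frac{-\lambda_2}{p+1},\ x_2=\frac{-\lambda_1}{p-1}$ | $2e_2,\ e_1+e_2$ | $x_2\ge0,\ x_1+x_2\ge0$ |
| $s_2s_1$ | $x_1=\frac{-\lambda_2}{p-1},\ x_2=\frac{-\lambda_1}{p+1}$ | $\alpha_1,\ 2e_1$ | $x_1\ge x_2,\ x_1\ge0$ |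
| $z$ | $x_1=\frac{-\lambda_2}{p-1},\ x_2=\frac{-\lambda_1}{p-1}$ | $2e_1,\ 2e_2$ | $\lambda_1\le0,\ \lambda_2\le0$ |

For the column $E_w$: for $w=s_1s_2$, $ws_2=s_1$ and $w^{-1}s_2=s_2s_1s_2$ is the reflection in $s_2\alpha_1=e_1+e_2$; for $w=s_2s_1$, $ws_1=s_2$ and $w^{-1}s_1=s_1s_2s_1$ is the reflection in $s_1\alpha_2=2e_1$; for $z$, $zs_2=s_2s_1$ and $z^{-1}s_1s_2=s_2s_1s_2s_1s_2$ is the reflection in $s_2s_1\alpha_2=2e_1$. In each row the coroots are linearly independent.

Now check (5). For $\ell(w)=2$ the lower neighbors are $s_1$ and $s_2$, with conditions $\lambda_1\ge\lambda_2\ge p\lambda_1$. These give $\lambda_1\le0$ and $\lambda_2\le\lambda_1\le0$. Then $x_1,x_2\ge0$ in the row $s_1s_2$, so its conditions hold. In the row $s_2s_1$, $x_1\ge0$ and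
$$x_1-x_2=\frac{-\lambda_2}{p-1}+\frac{\lambda_1}{p+1}\ge\frac{-\lambda_1}{p-1}+\frac{\lambda_1}{p+1}=\frac{-2\lambda_1}{p^2-1}\ge0 .$$
For $w=z$, the row $s_1s_2$ gives $\lambda_1\le0$ and the row $s_2s_1$ gives $\lambda_2\le0$. So (5) holds for every $w\leq z$ with $\ell(w)\ge2$, and for proper $S_K$ with $G$ of this type the guess is a theorem.

## 6. Genus three: two lower cones that meet outside the Hasse cone

Next case: $G=\mathrm{GSp}_6$, $\alpha_1=e_1-e_2$, $\alpha_2=e_2-e_3$, $\alpha_3=2e_3$, $I=\{\alpha_1,\alpha_2\}$. The coroots take values in $T\cap\mathrm{Sp}_6$ and restriction of characters to $T\cap\mathrm{Sp}_6$ commutes with $W$; so we compute in $X^*(T\cap\mathrm{Sp}_6)=\mathbb Z^3$. There $w_0=-1$, $w_{0,I}$ reverses the coordinates, and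
$$z\chi=(-x_3,-x_2,-x_1).$$
Take $w=s_1s_2$. It maps $e_1\mapsto e_2\mapsto e_3\mapsto e_1$, so $w\chi=(x_3,x_1,x_2)$. Its lower neighbors are $s_1$ and $s_2$. Consider $\lambda=(0,0,-1)$.

For $s_1$, the equation $h_{s_1}(\chi)=\lambda$ reads $px_3+x_2=0$, $px_2+x_1=0$, $px_1+x_3=1$, with solution $\chi=\frac1{p^3+1}(p^2,-p,1)$; and $x_1-x_2>0$. So $\lambda\in\langle C_{\mathrm{Hasse},s_1}\rangle$. For $s_2$ it reads $px_3+x_1=0$, $px_2+x_3=0$, $px_1+x_2=1$, with solution $\chi=\frac1{p^3+1}(p^2,1,-p)$; and $x_2-x_3>0$. So $\lambda\in\langle C_{\mathrm{Hasse},s_2}\rangle$. For $w$ itself,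
$$h_w(\chi)=\bigl(-(p+1)x_3,\ -px_2-x_1,\ -px_1-x_2\bigr),$$
and $h_w(\chi)=\lambda$ has the solution
$$\chi=\Bigl(\frac{p}{p^2-1},\ \frac{-1}{p^2-1},\ 0\Bigr).$$
Now $w\alpha_2=e_3-e_1<0$ but $\langle\chi,\alpha_2^\vee\rangle=x_2-x_3=-\frac1{p^2-1}<0$. By Lemma 1(a), $\lambda\notin\langle C_{\mathrm{Hasse},w}\rangle$. So (5) fails, and this is the exact point where the induction stops: restriction to the two boundary strata does not exclude the weight $(0,0,-1)$.

This alone does not disprove the guess: one would need an actual section of that weight on $\overline Y_w$. What makes the example tractable is that $w$ lies in $W_I$. The next section shows that for such $w$ the whole stratum sits inside finitely many copies of the flag variety $L/B_L$, where sections exist for every $I$-dominant weight, and $(0,0,-1)$ is $I$-dominant.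

## 7. Strata inside finitely many fibers of $\pi$, and Theorem 1

From here on $S_K$ is again arbitrary, not assumed proper.

**Theorem 1.** For the Siegel datum $(\mathrm{GSp}_6,\mathfrak H_3^{\pm})$, any prime $p$, any neat $K^p$ and any $S_K^\Sigma$, the element $w=s_1s_2$ satisfies $w\le z$ and $Y_w$ is not Hasse-regular.

In particular the conjecture is false. The proof needs two lemmas. The first says that a certain set of group elements lies in one $E$-orbit; it is the usual argument for Lang's theorem.

**Lemma 3.** Let $I_0\subset I$ satisfy $zI_0=I_0$, and let $P_0\supset B$ be the parabolic of type $I_0$. Then $P_0z^{-1}\subset E\cdot z^{-1}$.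

*Proof.* As $I_0\subset I$, we have $P_0\subset P$ and $P_0=(P_0\cap L)R_uP$. Let $\theta:P\to G$, $\theta(x)=z^{-1}\varphi(\bar x)z$. It is a homomorphism, and its differential is zero because $\varphi$ is the Frobenius. We claim $\theta(P_0)\subset P_0$. The group $P_0\cap L$ is $\varphi$-stable and is generated by $T$ and the root groups for $-\Phi_L^+\cup\Phi_{I_0}$. Now $z^{-1}=w_0w_{0,I}$ maps $\Phi_L^+$ first onto $-\Phi_L^+$ and then into $\Phi^+$; so it maps $-\Phi_L^+$ into $-\Phi^+$, and it preserves $\Phi_{I_0}$. Hence $z^{-1}(P_0\cap L)z\subset P_0$.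

Let $P_0$ act on itself by $x*g=xg\theta(x)^{-1}$. Because $d\theta=0$, the orbit map $x\mapsto x*g$ has at $x=1$ the same differential as $x\mapsto xg$, which is bijective. So every orbit map is dominant and every orbit is open. As $P_0$ is irreducible, two open orbits meet; there is one orbit, $P_0=\{x*1\}$. Finally
$$(x*g)z^{-1}=xg\,z^{-1}\varphi(\bar x)^{-1}z\,z^{-1}=x(gz^{-1})\varphi(\bar x)^{-1},\qquad (x,\varphi(\bar x))\in E,$$
so with $g=1$ all of $P_0z^{-1}$ lies in $E\cdot z^{-1}$. $\square$

**Lemma 4.** Let $I_0$ be as in Lemma 3, $w\in W_{I_0}$, and suppose $Y_1\ne\emptyset$. Then $Y_w\ne\emptyset$, $\overline Y_w$ lies in finitely many fibers of $\pi$ over points of $S_K$, and $X^*_{+,I}\subset C_{Y_w}$. Consequently, if $Y_w$ is Hasse-regular, then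
$$\langle h_w^{-1}(\lambda),\alpha^\vee\rangle\ge0\quad\text{for all }\lambda\in X^*_{+,I}\text{ and all }\alpha\in\Phi^+\text{ with }w\alpha<0 .\tag{6}$$

**Step 1: locating the stratum.** A point $s\in S_K(k)$ has a zip class $[g]$, an $E$-orbit in $G(k)$. The fiber $\pi^{-1}(s)$ is $E/E'=P/B$, mapping to $[E'\backslash G]$ by $\varepsilon\mapsto[\varepsilon^{-1}\cdot g]$. Let $S_1$ be the set of $s$ with zip class $[z^{-1}]$. We claim $S_1=\pi(Y_1)$. A point of $Y_1$ has image in $[E'\backslash Bz^{-1}]$, and $Bz^{-1}\subset E\cdot z^{-1}$ by Lemma 3 with $I_0=\emptyset$; so $\pi(Y_1)\subset S_1$. Conversely over $s\in S_1$, with $g=z^{-1}$, the point $\varepsilon=1$ maps to $[z^{-1}]\in\mathcal F_1$. So $S_1$ is finite and non-empty. Since $w\in W_{I_0}$, we have $BwBz^{-1}\subset P_0z^{-1}\subset E\cdot z^{-1}$. Thus $Y_w\subset\pi^{-1}(S_1)$. Also every fiber over $S_1$ meets $Y_w$: some $\varepsilon$ has $\varepsilon^{-1}\cdot z^{-1}=\dot wz^{-1}$. Finally $\pi^{-1}(S_1)$ is projective, hence closed in $\mathrm{Flag}(S_K^\Sigma)$,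 so $\overline Y_w\subset\pi^{-1}(S_1)$, a finite disjoint union of copies of $P/B$.

**Step 2: sections.** On a fiber, a section of $\mathcal V_{\mathsf{flag}}(\lambda)$ is a function $F$ on $E$ with $F(\varepsilon\delta)=\lambda(\delta)^{-1}F(\varepsilon)$ for $\delta\in E'$ (pull back $f$ by $\varepsilon\mapsto\varepsilon^{-1}\cdot g$). It is invariant under $\{1\}\times R_uQ$, the kernel of $E\to P$, so it is a function on $P$: the line bundle is the usual one on $P/B=L/B_L$, with $H^0=\mathrm{Ind}_B^P\lambda$. For $\lambda\in X^*_{+,I}$ this is nonzero (Jantzen, *Representations of Algebraic Groups*, II.2.6). The common zero locus of all sections is closed, $L$-stable and not everything, so it is empty because $L$ acts transitively. Hence on one fiber there is a section which is nonzero at a point of $Y_w$. Extend it by $0$ to the other fibers and restrict to $\overline Y_w$: it is nonzero. So $\lambda\in C_{Y_w}$. If $Y_w$ is Hasse-regular, then $\lambda\in\langle C_{\mathrm{Hasse},w}\rangle$ and Lemma 1(a) gives (6). $\square$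

As a check, take genus two, where $I=\{\alpha_1\}=zI$ and $w=s_1$: $I$-dominance is $\lambda_1\ge\lambda_2$, which is the condition in the first row of the table in Section 5. So (6) holds there, as it must.

**Lemma 5.** For the Siegel datum $(\mathrm{GSp}_{2g},\mathfrak H_g^\pm)$, $Y_1\ne\emptyset$.

*Proof.* Here $w_0=-1$ on roots and $I=\{\alpha_1,\dots,\alpha_{g-1}\}$, $\alpha_i=e_i-e_{i+1}$. Since $w_{0,I}e_i=e_{g+1-i}$, we have $ze_i=-e_{g+1-i}$ and $z\alpha_i=\alpha_{g-i}$ for $i<g$; thus $zI=I$. Lemma 3 with $I_0=I$ gives $Pz^{-1}\subset E\cdot z^{-1}$. As $w_{0,I}$ normalizes $P_+$, $z^{-1}Qz=w_0P_+w_0^{-1}=P_-=P$, so $E\cdot z^{-1}\subset Pz^{-1}Q=P(z^{-1}Qz)z^{-1}=Pz^{-1}$. Hence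
$$E\cdot z^{-1}=Pz^{-1}=\{g:\ gQg^{-1}=P\};$$
the last equality holds because $gQg^{-1}=(gz)P(gz)^{-1}$ and $P$ is its own normalizer.

In the standard description of $\zeta$, the class $[g]$ at a point with abelian variety $A$ is given by the torsor $G$, the $P$-torsor $P$ of trivializations compatible with the Hodge filtration of $H^1_{\mathrm{dR}}(A)$, and the $Q$-torsor $gQ$ for the conjugate filtration. Both filtrations are given by Lagrangian subspaces, with stabilizers $P$ and $gQg^{-1}$, and a Lagrangian is determined by its stabilizer. So the locus $S_1$ of zip class $[z^{-1}]$ is the locus where the Hodge and conjugate filtrations coincide. On Dieudonné modules this is $FM=VM$, the superspecial locus. It is non-empty. Let $\mathcal E$ be a supersingular elliptic curve over $k$. The conjugate filtration of $H^1_{\mathrm{dR}}(\mathcal E)$ is the line which is the image of Frobenius. Its image in $H^1(\mathcal E,\mathcal O)$ is the image of Frobenius on $H^1(\mathcal E,\mathcal O)$, which is $0$ as $\mathcal E$ is supersingular.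 So this line is the Hodge line. For $A=\mathcal E^g$ both filtrations are the direct sums of those of the factors, hence equal. With the product polarization and any level structure (these exist, as $k$ is algebraically closed), $A$ gives a point of $S_1$. (Non-emptiness of all Ekedahl–Oort strata here is also in Oort, *A stratification of a moduli space of abelian varieties*, and Viehmann–Wedhorn in the PEL case.) By Step 1 of Lemma 4, $S_1=\pi(Y_1)$, so $Y_1\ne\emptyset$. $\square$

**Proof of Theorem 1.** First, $w\le z$. The product $s_3s_2s_3s_1s_2s_3$ sends $e_1\mapsto-e_3$, $e_2\mapsto-e_2$, $e_3\mapsto-e_1$, so it equals $z$; and $\ell(z)=\dim G/P=6$, so the word is reduced. The fourth and fifth letters form $s_1s_2$. Next, $zI=I$ and $w\in W_I$, so Lemma 4 applies with $I_0=I$, by Lemma 5. Let $\lambda\in X^*(T)$ restrict to $(0,0,-1)$. It is $I$-dominant, so $\lambda\in C_{Y_w}$. By the computation in Section 6, $w\alpha_2<0$ and $\langle h_w^{-1}(\lambda),\alpha_2^\vee\rangle=-\frac1{p^2-1}<0$. This violates (6): $\lambda\in C_{Y_w}$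 but $\lambda\notin\langle C_{\mathrm{Hasse},w}\rangle$. Nothing depended on $p$, $K^p$ or $\Sigma$. $\blacksquare$

## 8. Simple roots permuted by $z$: Theorem 2

What was used about $\mathrm{GSp}_6$ is that $z$ permutes some simple roots of $L$ non-trivially. Write $\Delta=\bigsqcup\Delta_j$ (connected components), $I_j=I\cap\Delta_j$, $z=\prod z_j$. As $\mu$ is minuscule and $\langle\alpha,\mu\rangle\ge0$ for $\alpha\in\Phi^+$, the highest root of each component pairs with $\mu$ to at most $1$. So $I_j=\Delta_j$, or $I_j=\Delta_j\smallsetminus\{\text{one root}\}$ and that root has coefficient $1$ in the highest root.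

**Theorem 2.** Let $(\mathbf G,\mathbf X,p)$ be as in the setting, $G$ split, $Y_1\neq\emptyset$. If some $(\Delta_j,I_j)$ is one of the following, then some explicit $w\le z$ has $Y_w$ not Hasse-regular, for every $p$, $K^p$, $\Sigma$:

- (i) $A_{n-1}$, $I_j=\Delta_j\smallsetminus\{\alpha_r\}$, $\gcd(r,n)\ge2$ (e.g. $U(2,2)$ at a split prime);
- (ii) $B_n$, $n\ge3$, $I_j=\Delta_j\smallsetminus\{\alpha_1\}$;
- (iii) $C_n$, $n\ge3$, $I_j=\Delta_j\smallsetminus\{\alpha_n\}$;
- (iv) $D_n$, $n\ge4$, $I_j=\Delta_j\smallsetminus\{\alpha_1\}$;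
- (v) $D_n$, $n\ge4$, $I_j=\Delta_j\smallsetminus\{\alpha_{n-1}\}$ or $\Delta_j\smallsetminus\{\alpha_n\}$.

To find elements below $z$ we need to know that $z$ uses all simple reflections.

**Lemma 6.** If $I_j\ne\Delta_j$, every $s_\gamma$ with $\gamma\in\Delta_j$ occurs in $z_j$.

*Proof.* Suppose $s_\gamma$ does not occur, and let $\omega_\gamma\in\mathbb Q\Delta_j$ be the fundamental weight. Then $z_j\omega_\gamma=\omega_\gamma$, that is, $w_0\omega_\gamma=w_{0,I}\omega_\gamma$. So $\omega_\gamma-w_0\omega_\gamma=\omega_\gamma-w_{0,I}\omega_\gamma\in\mathbb QI_j$. But with $\gamma^*=-w_0\gamma$ this is $\omega_\gamma+\omega_{\gamma^*}$, which has positive coefficients on all of $\Delta_j$, since the inverse of an irreducible Cartan matrix has positive entries. This contradicts $I_j\neq\Delta_j$. $\square$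

**Proposition 2.** Let $I_0\subset I$ with $zI_0=I_0$, let $I_j\ne\Delta_j$ and $\alpha\in I_0\cap\Delta_j$ with $\beta:=z^{-1}\alpha\ne\alpha$. Suppose that either the roots of the $z$-orbit of $\alpha$ are pairwise orthogonal, or $z^2\alpha=\alpha$. If $Y_1\ne\emptyset$, then one of $w=s_\alpha s_\beta$, $w=s_\beta s_\alpha$ satisfies $w\le z$ and $Y_w$ is not Hasse-regular.

**Step 1: choosing $w$.** By Lemma 6 both $s_\alpha$ and $s_\beta$ occur in a reduced word of $z$, so $s_\alpha s_\beta\le z$ or $s_\beta s_\alpha\le z$. In the orthogonal case these are equal. If $z^2\alpha=\alpha$, then $z^{-1}\beta=\alpha$, so we may exchange the names of $\alpha$ and $\beta$. In all cases we may assume $w=s_\alpha s_\beta\le z$. Then $w\in W_{I_0}$ and $w\beta=-s_\alpha\beta<0$.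

**Step 2: the functional to be tested.** The adjoint of $z$ for the pairing is $z^{-1}$, so $\langle h_w^{-1}(\lambda),\beta^\vee\rangle=\langle\lambda,N\rangle$ with
$$N=(pz^{-1}-w^{-1})^{-1}\beta^\vee=(1-p^{-1}zw^{-1})^{-1}p^{-1}z\beta^\vee=\sum_{k\ge0}p^{-k-1}(zw^{-1})^k\alpha^\vee,\tag{7}$$
using $z\beta=\alpha$; the series converges as $zw^{-1}$ has finite order. Also $w^{-1}=s_\beta s_\alpha$.

**Step 3: an orthogonal orbit of length $m$.** The orbit is $\alpha,z\alpha,\dots,z^{m-1}\alpha=\beta$ with $m\ge2$. The element $w^{-1}$ negates $\alpha^\vee,\beta^\vee$ and fixes the other coroots of the orbit. Hence $(zw^{-1})^k\alpha^\vee=-z^k\alpha^\vee$ for $1\le k\le m-1$, and $(zw^{-1})^m\alpha^\vee=zw^{-1}(-\beta^\vee)=z\beta^\vee=\alpha^\vee$. So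
$$N=(1-p^{-m})^{-1}\Bigl(p^{-1}\alpha^\vee-\sum_{k=1}^{m-1}p^{-k-1}z^k\alpha^\vee\Bigr).$$
Here $\beta^\vee=z^{m-1}\alpha^\vee$ has the coefficient $-p^{-m}/(1-p^{-m})<0$.

**Step 4: the non-orthogonal case with $z^2\alpha=\alpha$.** The roots $\alpha,\beta$ are simple, distinct, of equal length and not orthogonal, so they span $A_2$, and $z$ exchanges them. Then $w^{-1}\alpha^\vee=s_\beta(-\alpha^\vee)=-(\alpha^\vee+\beta^\vee)$, so $zw^{-1}\alpha^\vee=-(\alpha^\vee+\beta^\vee)$. And $w^{-1}(\alpha^\vee+\beta^\vee)=s_\beta\beta^\vee=-\beta^\vee$, so $zw^{-1}$ sends $-(\alpha^\vee+\beta^\vee)$ to $z\beta^\vee=\alpha^\vee$. Hence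
$$N=(1-p^{-2})^{-1}\bigl(p^{-1}\alpha^\vee-p^{-2}(\alpha^\vee+\beta^\vee)\bigr),$$
in which $\beta^\vee$ again has a negative coefficient.

**Step 5: conclusion.** Simple coroots are linearly independent, so there is $\lambda\in X^*(T)$ with $\langle\lambda,\beta^\vee\rangle>0$ and $\langle\lambda,\gamma^\vee\rangle=0$ for $\gamma\in\Delta\smallsetminus\{\beta\}$. It is $I$-dominant. All coroots in $N$ are simple, so $\langle\lambda,N\rangle$ is the negative coefficient of $\beta^\vee$ times $\langle\lambda,\beta^\vee\rangle$, hence negative. This contradicts (6). $\square$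

**Proof of Theorem 2.** We find $I_0$ and $\alpha$ in each case; everything happens in the component $j$.

**Case (i).** Let $s=n-r$ and $d=\gcd(r,n)=\gcd(s,n)\ge2$. Here $w_0(i)=n+1-i$, and $w_{0,I}$ reverses $\{1,\dots,r\}$ and $\{r+1,\dots,n\}$. So $z(i)=i-s$ for $i>s$ and $z(i)=i+r$ for $i\le s$. Then $z^{-1}(i)=i+s$ for $i\le r$ and $i-r$ for $i>r$, and for $a\ne r$
$$z^{-1}\alpha_a=\alpha_{a+s\bmod n}.$$
Let $I_0=\{\alpha_a\in\Delta_j:d\nmid a\}$. As $d\mid r$, $I_0\subset I_j$; as $d\mid s$ and $d\mid n$, $I_0$ is $z$-stable. The orbit of $\alpha_1$ is $\{\alpha_{1+kd}:0\le k<n/d\}$; its members are orthogonal since $d\ge2$, and its length is $n/d\ge2$ since $d\le r<n$. Proposition 2 applies with $\alpha=\alpha_1$, and $w=s_1s_{1+s}$.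

**Case (iii).** $w_0=-1$ and $z\alpha_i=\alpha_{n-i}$ on $I_0=I_j$, as in Lemma 5. Take $\alpha=\alpha_1$, $\beta=\alpha_{n-1}$; they span $A_2$ if $n=3$ and are orthogonal if $n\ge4$. So $w=s_1s_{n-1}$ if $n\ge4$, and for $n=3$ we know $s_1s_2\le z$ from Section 7.

**Case (iv).** For $D_n$, $w_0$ is $-1$ if $n$ is even, and for $n$ odd it negates $e_1,\dots,e_{n-1}$ and fixes $e_n$. The element $w_{0,I}$ is of the same kind for $D_{n-1}$ (read as $A_3$ if $n=4$) on $e_2,\dots,e_n$: it is $-1$ there if $n$ is odd, and for $n$ even it negates $e_2,\dots,e_{n-1}$ and fixes $e_n$. In both parities $z$ is $e_1\mapsto-e_1$, $e_n\mapsto-e_n$ and the identity on the other $e_i$. It preserves $I_0=I_j$ and exchanges the orthogonal roots $\alpha_{n-1}=e_{n-1}-e_n$ and $\alpha_n=e_{n-1}+e_n$. So $w=s_{n-1}s_n$.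

**Case (v).** By a diagram automorphism we may assume that $\alpha_n$ is removed. Then $w_{0,I}\alpha_i=-\alpha_{n-i}$ for $1\le i\le n-1$. If $n=4$, $w_0=-1$, and $z$ exchanges the orthogonal roots $\alpha_1,\alpha_3$ of $I_0=I_j$; $w=s_1s_3$. If $n\ge5$, $-w_0$ fixes $\alpha_2,\dots,\alpha_{n-2}$, so $z\alpha_i=\alpha_{n-i}$ on the $z$-stable set $I_0=\{\alpha_2,\dots,\alpha_{n-2}\}$. Take the pair $\alpha_2,\alpha_{n-2}$, which spans $A_2$ if $n=5$ and is orthogonal if $n\ge6$. For $n\ge6$, $w=s_2s_{n-2}$. For $n=5$, $w=s_3s_2\le z$, for the following reason. If $\gamma\in I_j$ then $s_\gamma z>z$: otherwise $w_0=(w_{0,I}s_\gamma)(s_\gamma z)$ would have length at most $\ell(w_{0,I})+\ell(z)-2$. So no reduced word of $z_j$ can be rearranged, by commutations, to begin with $s_1$, $s_2$, $s_3$ or $s_4$. Suppose that in a reduced word no $s_3$ precedes the first $s_2$. If an $s_1$ precedes that $s_2$, the first such $s_1$ is preceded only by letters $s_4,s_5$ and can be moved to the front; if not, the $s_2$ itself can. Both are impossible.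 So $s_3s_2\le z$.

**Case (ii).** Proposition 2 does not apply, since $z$ fixes $I_j$ pointwise: $w_0=-1$ and $w_{0,I}=-1$ on $e_2,\dots,e_n$, so $z$ is the reflection $s_{e_1}=s_1s_2\cdots s_n\cdots s_2s_1$, a reduced word of length $2n-1=\ell(z_j)$. Take $I_0=I_j$ and $w=s_{e_2}=s_2\cdots s_n\cdots s_2$, a subword, so $w\le z$ and $w\in W_{I_0}$. On this component
$$h_w(\chi)_2=(p+1)x_2,\qquad h_w(\chi)_i=(p-1)x_i\quad(i\ge3).$$
Let $\lambda\in X^*(T)$ be $I$-dominant and equal to a positive multiple $c(e_2+e_3)$ on this component, with zero pairing with the coroots of the other components. It exists, since $\langle e_2+e_3,\alpha_i^\vee\rangle\ge0$ for $2\le i\le n$. For $\alpha=e_2-e_3$ we have $w\alpha=-e_2-e_3<0$ but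
$$\langle h_w^{-1}(\lambda),\alpha^\vee\rangle=c\Bigl(\frac1{p+1}-\frac1{p-1}\Bigr)<0,$$
which contradicts (6). $\blacksquare$

By Lemma 5 and case (iii), the conjecture fails for all Siegel varieties of genus $g\ge3$, for every $p$.

## 9. Theorem 3, necessity: curves of positive self-intersection

**Theorem 3.** Let $G$ be split and $S_K$ proper. Then $Y_w$ is Hasse-regular for all $w\le z$ if and only if every $(\Delta_j,I_j)$ with $I_j\ne\Delta_j$ is either $A_{n-1}$ with $I_j=\Delta_j\smallsetminus\{\alpha_1\}$ or $\Delta_j\smallsetminus\{\alpha_{n-1}\}$ ($n\ge2$), or $C_2$ with $I_j$ the short simple root (equivalently $B_2$ with $\alpha_1$ removed).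

This section proves "only if". By Deligne (*Variétés de Shimura*) only the types $A,B,C,D$ occur for components with $I_j\ne\Delta_j$. The simple roots with coefficient $1$ in the highest root are: all of them in type $A$; $\alpha_1$ in $B_n$; $\alpha_n$ in $C_n$; $\alpha_1,\alpha_{n-1},\alpha_n$ in $D_n$. So a component with $I_j\neq\Delta_j$ that is not in the list of Theorem 3 is in (ii)–(v) of Theorem 2, or is $A_{n-1}$ with $\alpha_r$ removed and $r\ge2$, $s:=n-r\ge2$. By Lemma 2, $Y_1\ne\emptyset$, so Theorem 2 settles the first kind. For the second kind, strata inside fibers of $\pi$ are not enough: if $\gcd(r,n)=1$, the only $z$-stable subset of $I_j$ is empty, because $z^{-1}\alpha_a=\alpha_{a+s\bmod n}$ for $a\neq r$ and $s$ generates $\mathbb Z/n$, so that an orbit inside $I_j$ would have to pass through $\alpha_r\notin I_j$. We therefore construct the section differently, on a surface; the argument is uniform for all $r,s\ge2$.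

**Step 1: the surface and two curves on it.** Let $a=1$ and $b=1+s\le n-1$. The roots $\alpha_a,\alpha_b$ are orthogonal as $s\ge2$, and $z^{-1}\alpha_a=\alpha_b$ as $r\ge2$. Put $w=s_as_b$, so $w\le z$ by Lemma 6. Here $ws_b=s_a$ and $ws_a=s_b$, so $E_w=\{\alpha_a,\alpha_b\}$; and $\overline{BwB}$ is the parabolic of type $\{\alpha_a,\alpha_b\}$, hence smooth. Let $Z$ be a component of $\overline Y_w$, a smooth projective surface, and
$$D=\overline Y_{s_b}\cap Z,\qquad D'=\overline Y_{s_a}\cap Z,$$
reduced curves, both non-empty by Lemma 2. Choose $\chi_a,\chi_b\in X^*(T)$ positive multiples of the fundamental weights $\omega_a,\omega_b$ (zero pairing with all other simple coroots). By Lemma 1(b),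
$$\mathcal V_{\mathsf{flag}}(h_w(\chi_a))|_Z\cong\mathcal O(cD),\qquad\mathcal V_{\mathsf{flag}}(h_w(\chi_b))|_Z\cong\mathcal O(c'D'),\qquad c,c'>0\text{ integers}.$$

**Step 2: $D^2>0$.** The self-intersection decides whether multiples of $D$ move. Let $C$ be a component of $D$. As $Z$ is open and closed in $\overline Y_w$, $C$ is a component of $\overline Y_{s_b}$. By (4), $cD\cdot C=\deg\mathcal V_{\mathsf{flag}}(h_w(\chi_a))|_C$ is a positive multiple of $\langle h_{s_b}^{-1}h_w(\omega_a),\alpha_b^\vee\rangle$. Now $w\omega_a=s_a\omega_a=\omega_a-\alpha_a$ and $s_b\omega_a=\omega_a$, so $h_w(\omega_a)=h_{s_b}(\omega_a)+\alpha_a$. As $\langle\omega_a,\alpha_b^\vee\rangle=0$, the pairing equals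
$$\langle(pz-s_b)^{-1}\alpha_a,\alpha_b^\vee\rangle=\sum_{k\ge0}p^{-k-1}\langle(z^{-1}s_b)^kz^{-1}\alpha_a,\alpha_b^\vee\rangle .$$
The term $k=0$ is $p^{-1}\langle\alpha_b,\alpha_b^\vee\rangle=\frac2p$. The term $k=1$ is $-p^{-2}\langle z^{-1}\alpha_b,\alpha_b^\vee\rangle\ge-p^{-2}$, since $z^{-1}\alpha_b\ne z^{-1}\alpha_a=\alpha_b$ and in type $A$ two distinct roots pair to at most $1$. Each term with $k\ge2$ is at least $-2p^{-k-1}$. So the sum is at least
$$\frac2p-\frac1{p^2}-\frac2{p^2(p-1)}=\frac{2p^2-3p-1}{p^2(p-1)}>0\qquad(p\ge2).$$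
Hence $D\cdot C>0$ for every component $C$ of $D$, and $D^2>0$.

**Step 3: a section that is not expected.** We show that $kcD-c'D'$ is effective for large $k$. For $m\gg0$, $h^2(Z,\mathcal O(mD))=h^0(Z,\mathcal O(K_Z-mD))=0$, because $(K_Z-mD)\cdot H<0$ for an ample $H$. By Riemann–Roch,
$$h^0(Z,\mathcal O(mD))\ge\frac{m^2}2D^2+O(m).$$
On the other hand $h^0(c'D',\mathcal O(mD)|_{c'D'})=O(m)$: write $c'D'=C_1+\dots+C_N$ with prime curves (with repetition) and $F_i=C_1+\dots+C_i$; the exact sequences
$$0\to\mathcal O_{C_i}(mD-F_{i-1})\to\mathcal O_{F_i}(mD)\to\mathcal O_{F_{i-1}}(mD)\to0$$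
bound it by a sum of $N$ terms, each at most $\max(0,1+(mD-F_{i-1})\cdot C_i)$. So for $m=kc$ with $k\gg0$ the restriction $H^0(Z,\mathcal O(kcD))\to H^0(c'D',\mathcal O(kcD)|_{c'D'})$ has a nonzero kernel $H^0(Z,\mathcal O(kcD-c'D'))$, that is,
$$H^0\bigl(Z,\mathcal V_{\mathsf{flag}}(h_w(k\chi_a-\chi_b))\bigr)\ne0 .$$
Extend by zero to $\overline Y_w$. The weight $h_w(k\chi_a-\chi_b)$ is in $C_{Y_w}$. But $w\alpha_b<0$ and $\langle k\chi_a-\chi_b,\alpha_b^\vee\rangle<0$, so by Lemma 1(a) it is not in $\langle C_{\mathrm{Hasse},w}\rangle$. Thus $Y_w$ is not Hasse-regular. This proves "only if".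

## 10. Theorem 3, sufficiency: products and type $A_{n-1}$ with an end root removed

Now let $S_K$ be proper and all $(\Delta_j,I_j)$ with $I_j\ne\Delta_j$ be as listed in Theorem 3. We show by induction on $\ell(w)$ that every $w\le z$ is strongly regular, using Proposition 1. Lower neighbors of $w\le z$ are again $\le z$. So for $\ell(w)\ge2$ we must check that the coroots of $E_w$ are linearly independent, and (5).

**Step 1: reduction to one component.** Write $w=\prod w_j$ with $w_j\le z_j$. If $I_j=\Delta_j$, then $z_j=1$ and $w_j=1$. The lower neighbors of $w$ change one factor, so $E_w=\bigsqcup E_{w_j}$. The space $X^*(T)_{\mathbb Q}$ is the direct sum of the $\mathbb Q\Delta_j$ and the $W$-invariants; $h_w$ acts on $\mathbb Q\Delta_j$ as $pz_j-w_j$. So the inequality of (2) attached to $\alpha\in E_{w_j}$ depends only on $w_j$ and on the $j$-th component of $\lambda$. Coroots of different components are independent, so linear independence may be checked for each $w_j$ separately, and is trivial if $\ell(w_j)\le1$. Suppose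 at least two $w_j$ are $\ne1$. For each $j$ with $w_j\neq1$ pick $i\neq j$ with $w_i\ne1$ and $\alpha'\in E_{w_i}$: the inequalities for $E_{w_j}$ are among those of $ws_{\alpha'}$, since its $j$-th factor is still $w_j$. So (5) holds automatically. It remains to treat $w=w_j$ in one component, $\ell(w)\ge2$. Type $C_2$ was done in Section 5. The case of $A_{n-1}$ with $\alpha_1$ removed follows from that with $\alpha_{n-1}$ removed by the diagram automorphism.

**Step 2: the elements below $z$ in type $A_{n-1}$, $I=\Delta\smallsetminus\{\alpha_{n-1}\}$.** We work in $\mathbb Q^n$ modulo $\mathbb Q(1,\dots,1)$. By the formula in Section 8 with $r=n-1$, $s=1$: $z(1)=n$ and $z(i)=i-1$ for $i>1$, so $z=s_{n-1}\cdots s_1$, and $(z\chi)_l=x_{l+1}$ with indices mod $n$. The elements $\le z$ are $w_J=\prod_{j\in J}s_j$ in decreasing order, $J\subset\{1,\dots,n-1\}$, of length $|J|$, with lower neighbors $w_{J\smallsetminus j}$. Write $w_J=us_jv$; then $w_{J\smallsetminus j}=uv=w_Js_{v^{-1}\alpha_j}$. Here $v^{-1}$ is the increasing product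 of the $s_i$, $i\in J$, $i<j$, so the largest such $i$ acts first. Let $i(j)$ be the first element of the maximal run of consecutive integers in $J$ that contains $j$. Then $s_{j-1},\dots,s_{i(j)}$ successively add $\alpha_{j-1},\dots,\alpha_{i(j)}$, and the remaining factors act trivially. So the root is
$$\alpha_{i(j)}+\dots+\alpha_j=e_{i(j)}-e_{j+1}.$$
These coroots are linearly independent, being unitriangular in the simple coroots $\alpha_j^\vee$. For instance, for $n=5$ and $J=\{1,2,4\}$, $w_J=s_4s_2s_1$ and the roots are $e_1-e_2$, $e_1-e_3$, $e_4-e_5$.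

**Step 3: the inequalities.** Let $\mathcal E=\{1,\dots,n\}\smallsetminus J$; it contains $n$, so $t:=|\mathcal E|\ge1$. Cut $\{1,\dots,n\}$ into blocks: a maximal run $[i,m]$ of $J$ gives the block $\{i,\dots,m+1\}$, and the other integers are singletons. Then $\mathcal E$ is the set of right ends of blocks. In the example the blocks are $\{1,2,3\},\{4,5\}$ and $\mathcal E=\{3,5\}$. On a block $w_J$ sends the first element to the last one and $l\mapsto l-1$ otherwise. So $(w_J\chi)_l=x_{l+1}$ for $l\in J$ and $(w_J\chi)_l=x_{\mathrm{first}(l)}$ for $l\in\mathcal E$, where $\mathrm{first}(l)$ is the first element of the block ending in $l$. Lift $\lambda$ to $\mathbb Q^n$; then $\lambda=h_{w_J}(\chi)$ reads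
$$\lambda_l=(p-1)x_{l+1}\ (l\in J),\qquad\lambda_l=p\,x_{l+1}-x_{\mathrm{first}(l)}\ (l\in\mathcal E).$$
For $j\in J$ let $f_1,\dots,f_t$ be the elements of $\mathcal E$ met when going backwards cyclically from $j$, continued with period $t$. The element before a block is the right end of the preceding block (cyclically), so $i(j)=f_1+1$ and $\mathrm{first}(f_k)=f_{k+1}+1$ mod $n$. Hence $x_{f_k+1}=p^{-1}(\lambda_{f_k}+x_{f_{k+1}+1})$, and by iteration $x_{i(j)}=\sum_{k\ge1}p^{-k}\lambda_{f_k}$. Since $x_{j+1}=\lambda_j/(p-1)$, the inequality $x_{i(j)}\ge x_{j+1}$ becomes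
$$\lambda_j\le A^{\mathcal E}(j):=(p-1)\sum_{k\ge1}p^{-k}\lambda_{f_k}=\frac{p-1}{1-p^{-t}}\sum_{k=1}^tp^{-k}\lambda_{f_k}.\tag{8}$$
The weights $(p-1)p^{-k}$ sum to $1$, so (8) does not change if a constant is added to all $\lambda_l$, as it should be. Passing from $J$ to $J\smallsetminus j_1$ replaces $\mathcal E$ by $\mathcal E\cup\{j_1\}$.

To see (5) in the smallest case, take $n=3$, $J=\{1,2\}$, and normalize $\lambda_3=0$. Condition (8) for $J$ says $\lambda_1\le0$, $\lambda_2\le0$. For $\{1\}$ it says $(p+1)\lambda_1\le\lambda_2$, for $\{2\}$ it says $(p+1)\lambda_2\le p\lambda_1$. The last two give $(p+1)^2\lambda_1\le p\lambda_1$, so $\lambda_1\le0$, and then $\lambda_2\le0$.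

**Step 4: the inclusion (5) in general.** Let $|J|\ge2$, let $\lambda$ lie in the left side of (5) for $w_J$, and let $j_0\in J$. We must prove (8) for $J$ at $j_0$. Pick $j_1\in J\smallsetminus\{j_0\}$ and normalize $\lambda_{j_0}=0$. Going backwards from $j_0$ we meet $f_1,\dots,f_q,\,j_1,\,f_{q+1},\dots,f_t$ and then $j_0$ again, if we record only $j_0,j_1$ and the elements of $\mathcal E$. Put
$$a=(p-1)\sum_{i\le q}p^{-i}\lambda_{f_i},\qquad b=(p-1)\sum_{q<i\le t}p^{-i}\lambda_{f_i},\qquad\text{so}\qquad A^{\mathcal E}(j_0)=\frac{a+b}{1-p^{-t}} .$$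
For $J\smallsetminus j_1$ the sequence from $j_0$ is $f_1,\dots,f_q,j_1,f_{q+1},\dots,f_t$ with period $t+1$, so (8) at $j_0$ reads
$$0\le a+(p-1)p^{-q-1}\lambda_{j_1}+p^{-1}b .$$
For $J\smallsetminus j_0$ the sequence from $j_1$ is $f_{q+1},\dots,f_t,j_0,f_1,\dots,f_q$, and $\lambda_{j_0}=0$, so (8) at $j_1$ reads
$$(1-p^{-t-1})\lambda_{j_1}\le p^qb+p^{q-t-1}a .$$
Insert the second inequality into the first. The coefficients of $a$ and of $b$ become
$$1+\frac{(p-1)p^{-t-2}}{1-p^{-t-1}}=\frac{1-p^{-t-2}}{1-p^{-t-1}},\qquad\frac1p+\frac{1-p^{-1}}{1-p^{-t-1}}=\frac{1-p^{-t-2}}{1-p^{-t-1}} .$$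
They are equal and positive. Hence $a+b\ge0$, i.e. $\lambda_{j_0}=0\le A^{\mathcal E}(j_0)$, which is (8) for $J$ at $j_0$. As $j_0\in J$ was arbitrary, $\lambda\in\langle C_{\mathrm{Hasse},w_J}\rangle$ by (2), and (5) holds.

By Proposition 1 and induction on $\ell(w)$, every $w\le z$ is strongly regular, so every $Y_w$ with $w\le z$ is Hasse-regular. $\blacksquare$

For non-proper $S_K$ these notes claim neither the positive direction of Theorem 3, nor the negative direction for $A_{n-1}$ with $r,s\ge2$ coprime. Theorems 1 and 2 do not require properness.
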